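# One vector on every line: bijective projective morphisms that are not isomorphisms

## A choice of vectors in $\mathbb F_2(t)^3$ that is closed under addition

Put $K'=\mathbb F_2(t)$ and consider the lines $K'v'$ through the origin of $V'=K'^3$. On each line choose exactly one nonzero vector. There are infinitely many choices on each line, and a random choice has no structure. We ask for a choice with one extra property: the chosen vectors, together with $0$, are closed under addition. In other words, we want an $\mathbb F_2$-subspace $V\subset \mathbb F_2(t)^3$ that contains exactly one nonzero vector of every $\mathbb F_2(t)$-line.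

Such a $V$ exists, and we shall build it vector by vector. Here is what it is for. The rule $\langle v\rangle_{\mathbb F_2}\mapsto \langle v\rangle_{K'}$ sends points of the projective space $\mathbb P(V)$ over $\mathbb F_2$ to points of the projective plane $\mathbb P(K'^3)$. It is a bijection because every line of $K'^3$ carries exactly one nonzero vector of $V$. It comes from an additive map compatible with scalars, namely the inclusion $V\subset V'$. And yet it is not an isomorphism of projective spaces. We now set up the language in which this answers a question.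

Throughout, $K,K'$ are division rings (not necessarily commutative), vector spaces are left vector spaces, and dimension over a division ring means left dimension. For a left vector space $V$ over $K$, the projectivization $\mathbb P(V)$ is the set of $1$-dimensional subspaces $\langle v\rangle$ of $V$. Its subspaces are the sets $\mathbb P(W)$ for $W\subseteq V$ a vector subspace, with $\dim\mathbb P(W)=\dim W-1$; the lines are the $\mathbb P(W)$ with $\dim W=2$.

**Definition 1.** Let $V,V'$ be left vector spaces over $K,K'$. A map $\Phi\colon V\to V'$ is *semilinear* if it is additive and there is a ring morphism $\sigma\colon K\to K'$ with $\Phi(\lambda v)=\sigma(\lambda)\Phi(v)$ for all $\lambda\in K$, $v\in V$. It is a *semilinear isomorphism* if both $\Phi$ and $\sigma$ are bijective. If $\Phi$ is an injective semilinear map, the induced map $\phi\colon\mathbb P(V)\to\mathbb P(V')$, $\langle v\rangle\mapsto\langle\Phi(v)\rangle$, is a *projective morphism*. A *projective isomorphism* is a map $\langle v\rangle\mapsto\langle \Phi(v)\rangle$ with $\Phi$ a semilinear isomorphism.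

Note that $\sigma$ need not be surjective, and this has visible effects. The inclusion $\mathbb Q^2\subset\mathbb Q(\sqrt2)^2$ induces a projective morphism that is injective but not surjective, since it misses $\langle(1,\sqrt2)\rangle$: if $\nu(1,\sqrt 2)\in\mathbb Q^2$ then $\nu\in\mathbb Q$ and $\nu\sqrt2\in\mathbb Q$, so $\nu=0$. The identity map from $\mathbb Q(\sqrt2)$, seen as a $\mathbb Q$-space of dimension $2$, to $\mathbb Q(\sqrt2)$, seen as a space of dimension $1$ over itself, induces a projective morphism from a line with infinitely many points to a single point; it is surjective and not injective. So projective morphisms need be neither injective nor surjective. What if one is both? The question, stated as unknown in Juan B. Sancho de Salas, "The Fundamental Theorem for locally projective geometries", arXiv:2207.07395 (2022), is this.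

*Is every bijective projective morphism $\phi\colon\mathbb P(V)\to\mathbb P(V')$, with $\dim\mathbb P(V)\ge2$ and $\dim\mathbb P(V')\ge2$, a projective isomorphism?*

The answer is no, by the subspace of $\mathbb F_2(t)^3$ described above. Here are the results to be proved.

**Theorem 1.** Let $K=\mathbb F_2\subset K'=\mathbb F_2(t)$ and $V'=K'^3$. There is an $\mathbb F_2$-subspace $V\subset V'$ with $\dim_K(V\cap K'v')=1$ for all $0\ne v'\in V'$. Hence $\mathbb P(V)\to\mathbb P(V')$, $Kv\mapsto K'v$, is a bijective projective morphism with $\dim\mathbb P(V')=2$ and $\dim\mathbb P(V)=\infty$, and it is not a projective isomorphism.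

**Theorem 2.** Let $K\subset K'$ be division rings, $K'$ infinite, $|K|<|K'|$ and $2\le\dim V'\le|K'|$. Then some $K$-subspace $V\subset V'$ satisfies $\dim_K(V\cap K'v')=1$ for all $0\ne v'\in V'$, and the resulting bijective projective morphism is not an isomorphism. (The axiom of choice is used.)

**Theorem 3.** (i) Let $\phi\colon\mathbb P(V)\to\mathbb P(V')$ be a bijective projective morphism with $1\le\dim\mathbb P(V')<\infty$. If $\phi$ is not a projective isomorphism, then $\dim\mathbb P(V)\ge2\dim\mathbb P(V')$. (ii) For every $n\ge2$ there are division rings $K\subset F$, $K\neq F$, and a $K$-subspace $V\subset F^n$ with $\dim_KV=2n-1$ and $\dim_K(V\cap Fv)=1$ for all $0\ne v\in F^n$. This gives a bijective non-isomorphism $\mathbb P(V)\to\mathbb P(F^n)$ with $\dim\mathbb P(V)=2n-2=2\dim\mathbb P(F^n)$.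

So the bound in (i) cannot be improved, and for $n=3$ there is a counterexample $\mathbb P^4(K)\to\mathbb P^2(F)$ in finite dimension.

**Theorem 4.** Let $K'$ be commutative. (i) Let $\phi\colon\mathbb P(V)\to\mathbb P(V')$ be a bijective projective morphism, $\dim V'\ge2$. If $[K':\sigma(K)]<\infty$, or $\dim V<\infty$, or $\phi^{-1}(L')$ is a finite-dimensional subspace for some line $L'$ of $\mathbb P(V')$, then $\phi$ is a projective isomorphism. (ii) If $K'$ is countable, $K\subsetneq K'$ is a subfield and $2\le\dim V'\le\aleph_0$, then a $K$-subspace $V\subset V'$ with $\dim_K(V\cap K'v')=1$ for all $0\ne v'\in V'$ (equivalently, a bijective projective morphism onto $\mathbb P(V')$ with $\sigma$ the inclusion $K\subset K'$) exists if and only if $[K':K]=\infty$. The resulting bijective morphism is then not an isomorphism.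

These results do not decide existence in the commutative case when $[K':K]=\infty$ and $|K|=|K'|$ is uncountable, and they do not classify the pairs of noncommutative division rings that admit such maps.

## Bijective morphisms as subspaces meeting every line once

The purpose of this section is to replace maps by subspaces.

**Definition 2.** Let $K\subset K'$ be a division subring, $V'$ a $K'$-space and $X\subset V'$ a $K$-subspace. Call $X$ *thin* if $\dim_K(X\cap K'v')\le1$ for all $0\ne v'\in V'$. Call $X$ a *transversal* if
$$\dim_K(X\cap K'v')=1\qquad\text{for every }0\ne v'\in V'. \tag{1}$$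

For example, with $K=\mathbb Q\subset K'=\mathbb Q(\sqrt2)$ and $V'=K'^2$, the subspace $\mathbb Q^2$ is thin: if $w,\mu w\in\mathbb Q^2$ with $w\ne0$, comparing a nonzero coordinate gives $\mu\in\mathbb Q$. It is not a transversal, since it misses $K'(1,\sqrt2)$. The subspace $K'\times 0$ is not thin. In dimension one, $K\subset K'$ is a transversal of $V'=K'$ for any $K\subset K'$. This is why one-dimensional $V'$ is excluded below.

**Lemma 1.** Let $V\ne 0$ and let $\phi$ be the projective morphism induced by an injective $\sigma$-semilinear map $\Phi\colon V\to V'$. Then $\sigma$ is injective with $\sigma(1)=1$, and $\Phi(V)$ is a $\sigma(K)$-subspace of $V'$ of the same dimension as $V$. The map $\phi$ is bijective if and only if $\Phi(V)$ is a transversal of $V'$ with respect to $\sigma(K)\subset K'$. It is a projective isomorphism if and only if the map $\mathbb P(\Phi(V))\to\mathbb P(V')$ induced by inclusion is one.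

*Proof.* Take $v\ne0$. Then $\sigma(1)\Phi(v)=\Phi(v)\ne0$, so $\sigma(1)=1$. The kernel of $\sigma$ is a two-sided ideal of a division ring not containing $1$, so it is $0$. Thus $\sigma\colon K\to\sigma(K)$ is an isomorphism of division rings and $\Phi\colon V\to\Phi(V)$ is a semilinear isomorphism over it. Composing with $\Phi$ or its inverse, which are semilinear isomorphisms, turns a semilinear isomorphism inducing one of the two maps into one inducing the other; this proves the last sentence and lets us replace $K,V$ by $\sigma(K),\Phi(V)$. Now $\phi(Kv)=K'v$. The fiber of $\phi$ over $K'v'$ is the set of $1$-dimensional $K$-subspaces of $V\cap K'v'$. It is nonempty iff $V\cap K'v'\ne0$, and it has at most one element iff $\dim_K(V\cap K'v')\le1$. So $\phi$ is bijective iff (1) holds. $\square$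

Conversely, any transversal $V\subset V'$ gives a bijective projective morphism via the inclusion map. From now on we always work in this setting: $K\subset K'$, $V\subset V'$, $\phi(Kv)=K'v$.

Two facts will be used all the time. Let $V$ be a transversal of $V'$ and $W'\subset V'$ a $K'$-subspace, and put $W=W'\cap V$. First, $W$ is a transversal of $W'$, since $W\cap K'w'=V\cap K'w'$ for $w'\in W'$. Second, $W$ spans $W'$ over $K'$, since it contains a nonzero vector of each line; a $K$-basis of $W$ therefore spans $W'$, and
$$\dim_KW\ge\dim_{K'}W'. \tag{2}$$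
Also $\phi^{-1}(\mathbb P(W'))=\mathbb P(W)$, because $K'v\subset W'$ iff $v\in W'$.

The next lemma says when $\phi$ is an isomorphism, and it shows that a single line decides.

**Lemma 2.** Let $V$ be a transversal of $V'$ and $\dim V'\ge2$. The following are equivalent:

- (a) $\phi$ is a projective isomorphism;
- (b) some line of $\mathbb P(V)$ is mapped by $\phi$ onto a line of $\mathbb P(V')$;
- (c) $\dim_K(U'\cap V)=2$ for some $2$-dimensional $U'\subset V'$;
- (d) $K=K'$.

*Proof.* (d)⇒(a) and (d)⇒(c). If $K=K'$, then $V\cap K'v'$ is a $1$-dimensional $K'$-subspace of $K'v'$, hence equal to $K'v'$. So $V=V'$, and $\phi$ is the identity, which is (a). Any $2$-dimensional $U'$ then satisfies (c).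

(a)⇒(b). By (2), $\dim_KV\ge2$, so there is a $2$-dimensional $W\subset V$. If $\phi$ is induced by a semilinear isomorphism $\Psi\colon V\to V'$, then $\Psi(W)$ is a $2$-dimensional $K'$-subspace and $\phi$ maps $\mathbb P(W)$ onto the line $\mathbb P(\Psi(W))$.

(c)⇒(b). The subspace $U'\cap V$ is a transversal of $U'$, so $\phi$ maps the line $\mathbb P(U'\cap V)$ onto the line $\mathbb P(U')$.

(b)⇒(d). Let $W=Kw_1\oplus Kw_2\subset V$ with $\phi(\mathbb P(W))=\mathbb P(U')$, $\dim U'=2$. By injectivity of $\phi$, $K'w_1\ne K'w_2$, so $w_1,w_2$ is a basis of $U'$. Let $t\in K'$. The point $K'(w_1+tw_2)$ is hit, so there are $a,b\in K$, not both zero, and $\nu\in K'\setminus0$ with $aw_1+bw_2=\nu(w_1+tw_2)$. Comparing coefficients, $a=\nu\ne0$ and $b=\nu t=at$. Hence $t=a^{-1}b\in K$. $\square$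

So the question becomes: *for $K\subsetneq K'$ and $\dim V'\ge3$, can a transversal exist?* Any transversal with $K\subsetneq K'$ gives a bijective morphism that is not an isomorphism; by (2) its source then also has $\dim\mathbb P(V)\ge2$.

## Small fields, the complex plane, and where a proof would stop

**Finite fields by counting.** Take $\mathbb F_2\subset\mathbb F_4$ and $V'=\mathbb F_4^2$. There are five lines through the origin, so a transversal would have $1+5=6$ elements, and an $\mathbb F_2$-space has a power of $2$ of them. In $\mathbb F_4^3$ there are $21$ lines, and $22$ is no power of $2$ either. For $\mathbb F_2\subset\mathbb F_{2^d}$ and $V'$ of dimension $2$ the count is $2^d+2=2(2^{d-1}+1)$, which for $d\ge2$ has the odd factor $2^{d-1}+1>1$. So there is no transversal.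

**The pair $\mathbb R\subset\mathbb C$.** Let $V\subset\mathbb C^2$ be a real subspace that is a transversal, $m=\dim_{\mathbb R}V$. By (2), $m\ge2$. If $m=4$, then $V=\mathbb C^2$ meets every complex line in real dimension $2$. If $m=2$, then (c) of Lemma 2 holds and $\mathbb R=\mathbb C$, which is absurd. If $m=3$, then $V=\ker\ell$ for a real-linear $\ell\colon\mathbb C^2\to\mathbb R$. Put $f(v)=\ell(v)-i\,\ell(iv)$. Then $f(iv)=\ell(iv)+i\,\ell(v)=i f(v)$, so $f$ is complex-linear, with real part $\ell$. Its kernel contains a complex line, and this line lies in $V$, so (1) fails. No transversal exists.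

**The natural line of proof.** These cases suggest trying to prove that $\phi$ is an isomorphism, as follows. A line $\mathbb P(W)$ of $\mathbb P(V)$ is mapped into the line $\mathbb P(U')$, where $U'=K'W$; indeed $\dim U'=2$, because injectivity of $\phi$ makes two basis vectors of $W$ independent over $K'$. By Lemma 2 we are done as soon as one such map is onto. The preimage of $\mathbb P(U')$ is $\mathbb P(U)$ with $U=U'\cap V\supset W$, so what we need is $U=W$, that is, $\dim_KU=2$. This is exactly where the argument stops: nothing makes $U$ small. When $\dim_KU$ is finite, the counting or the hyperplane argument above may dispose of the larger values. When $\dim_KU$ is infinite, neither argument says anything. So we look for a transversal of infinite dimension.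

## Adding one line at a time

Let $X$ be a thin subspace that misses the line $K'v'$. We want to enlarge $X$ by one vector $\lambda v'$ of that line and stay thin. An unlucky $\lambda$ will spoil thinness, so we control the unlucky ones.

**Definition 3.** For $X$ thin and $v'\ne0$ with $X\cap K'v'=0$ put
$$\Lambda(X,v')=\{\lambda\in K':\ \exists\,w_3,w_4\in X,\ w_4\ne0,\ \lambda v'+w_3\in K'w_4\}.$$

**Lemma 3.** Let $X$ be thin, $v'\neq 0$ and $X\cap K'v'=0$. If $\lambda\ne0$ and $\lambda\notin\Lambda(X,v')$, then $X+K\lambda v'$ is thin. Moreover $|\Lambda(X,v')|\le|X|^2$.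

*Proof.* Suppose $X+K\lambda v'$ is not thin: some $2$-dimensional $K$-subspace $P\subset X+K\lambda v'$ lies in a single $K'$-line. Since $X$ has codimension at most $1$ in $X+K\lambda v'$, there is $0\ne w_4\in P\cap X$, and the $K'$-line containing $P$ is $K'w_4$. Since $X$ is thin, $P\not\subset X$, so $P$ contains $x+a\lambda v'$ with $x\in X$, $0\ne a\in K$. Multiplying by $a^{-1}$ on the left, $P$ contains $\lambda v'+w_3$ with $w_3=a^{-1}x\in X$. Thus $\lambda v'+w_3\in K'w_4$ and $\lambda\in\Lambda(X,v')$.

For the bound, fix a pair $(w_3,w_4)$. If $\lambda_1\ne\lambda_2$ both satisfied the condition with this pair, then $(\lambda_1-\lambda_2)v'\in K'w_4$ would be nonzero, so $K'w_4=K'v'$ and $w_4\in X\cap K'v'=0$, a contradiction. So each pair contributes at most one $\lambda$. $\square$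

**An example by hand.** Let $K=\mathbb F_2$, $K'=\mathbb F_2(t)$, $V'=K'^2$, $X=\mathbb F_2^2$ and $v'=(1,t)$. Write $w_3=(a,b)$. For $w_4=(1,0)$ the condition is $\lambda t+b=0$, giving $\lambda\in\{0,1/t\}$. For $w_4=(0,1)$ it is $\lambda+a=0$, giving $\lambda\in\{0,1\}$. For $w_4=(1,1)$ it is $\lambda+a=\lambda t+b$, giving $\lambda\in\{0,1/(1+t)\}$. So $\Lambda=\{0,\,1,\,1/t,\,1/(1+t)\}$. The choice $\lambda=1$ is indeed bad: $(1,t)+(1,0)=(0,t)$ lies on the line of $(0,1)$. The choice $\lambda=t$ is good: the seven nonzero vectors of $X+\mathbb F_2(t,t^2)$ are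
$$(1,0),\ (0,1),\ (1,1),\ (t,t^2),\ (t+1,t^2),\ (t,t^2+1),\ (t+1,t^2+1),$$
with slopes $0,\ \infty,\ 1,\ t,\ t^2/(t+1),\ (t^2+1)/t,\ t+1$, which are all different.

*Proof of Theorem 1.*

**Step 1: the chain.** This step builds finite thin subspaces that meet more and more lines. The set $\mathbb P(V')$ is countable; enumerate its points as $K'v_1',K'v_2',\dots$ and put $V_0=0$. Let a finite thin $V_j$ be given.

- If $V_j\cap K'v_{j+1}'\ne0$, put $V_{j+1}=V_j$.
- Otherwise $\Lambda(V_j,v'_{j+1})$ is finite by Lemma 3, while $K'$ is infinite. Choose $0\ne\lambda\notin\Lambda(V_j,v_{j+1}')$ and put $V_{j+1}=V_j+\mathbb F_2\lambda v_{j+1}'$. It is finite, and thin by Lemma 3.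

**Step 2: the union is a transversal.** Let $V=\bigcup_jV_j$. If some $V\cap K'v'$ contained two $K$-independent vectors, both would lie in one $V_j$, which is thin, a contradiction. So $V$ is thin. It meets $K'v_j'$ nontrivially for every $j$, because $V_j$ does. So (1) holds, and $\phi$ is bijective by Lemma 1.

**Step 3: not an isomorphism.** The set $\mathbb P(V')$ is infinite and $V$ has a nonzero vector on each of its points, so $V$ is infinite and $\dim\mathbb P(V)=\infty$. Since $\mathbb F_2\ne\mathbb F_2(t)$, Lemma 2 says that $\phi$ is not a projective isomorphism. $\square$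

The statement in the question is thereby disproved. The same construction, run along a longer well-ordering, needs only that $\Lambda$ never exhausts $K'$.

*Proof of Theorem 2.* Put $\kappa=|K'|$, regarded as an initial ordinal.

**Step 1: the indexing.** This step lists the lines. A vector of $V'$ is a finitely supported family of elements of $K'$ indexed by a basis of size at most $\kappa$, and $\kappa$ is infinite, so $|V'|\le\kappa$ and $|\mathbb P(V')|\le\kappa$. List the points as $K'v'_\alpha$, $\alpha<\kappa$, with repetition if necessary.

**Step 2: the chain.** We define thin subspaces $V_\alpha$, increasing in $\alpha<\kappa$. Put $V_0=0$, and at limit ordinals take the union, which is thin by the argument in Step 2 above. Given $V_\alpha$, put $V_{\alpha+1}=V_\alpha$ if $V_\alpha\cap K'v'_\alpha\ne0$, and otherwise $V_{\alpha+1}=V_\alpha+K\lambda v_\alpha'$ with $0\ne\lambda\notin\Lambda(V_\alpha,v'_\alpha)$. By Lemma 3 this is possible as soon as $|V_\alpha|^2<\kappa$, since then $\Lambda(V_\alpha,v_\alpha')\cup\{0\}$ has fewer than $\kappa$ elements.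

**Step 3: the cardinality.** We check $|V_\alpha|^2<\kappa$. At most one vector is added at each step, so $\dim_KV_\alpha\le|\alpha|$. If $\kappa=\aleph_0$, then $K$ is finite and $\alpha$ is finite, so $V_\alpha$ is finite. If $\kappa>\aleph_0$, then $|V_\alpha|\le\max(|K|,|\alpha|,\aleph_0)<\kappa$; the maximum is infinite, so its square is itself, and $|V_\alpha|^2<\kappa$.

**Step 4: the union.** The set $V=\bigcup_{\alpha<\kappa}V_\alpha$ is thin and meets every $K'v'_\alpha$, so it is a transversal. As $|K|<|K'|$, we have $K\ne K'$, and Lemma 2 shows that the bijective morphism is not an isomorphism. $\square$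

For instance, there is a $\mathbb Q$-subspace of $\mathbb R^3$ meeting every real line through the origin in a $\mathbb Q$-line.

## The lower bound $\dim_K V\ge 2\dim V'-1$

All transversals built so far from infinite $K'$ and finite $K$ have infinite dimension. How small can $V$ be? The mechanism is that one extra dimension is forced over each line, and these extra dimensions accumulate.

*Proof of Theorem 3(i).* Since $\phi$ is bijective and $V'\ne0$, also $V\ne0$, and Lemma 1 puts us in the setting $K\subset K'$, $V\subset V'$. Since $\phi$ is not an isomorphism, $K\ne K'$ by Lemma 2. We show by induction on $m\ge1$ that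
$$\dim_K(W'\cap V)\ge2m-1\quad\text{for every $m$-dimensional }W'\subset V'. \tag{3}$$

For $m=1$ this is (1). For $m=2$, the dimension is at least $2$ by (2), and it is not $2$ because (c) of Lemma 2 fails; so it is at least $3$.

Let $m\ge3$. Choose a hyperplane $H'$ of $W'$ and a $2$-dimensional $U'\subset W'$ with $U'\not\subset H'$. Then $\dim_{K'}(H'\cap U')=1$, so by (1)
$$\dim_K\big((H'\cap V)\cap(U'\cap V)\big)=\dim_K\big((H'\cap U')\cap V\big)=1.$$
The space $W'\cap V$ contains the sum $(H'\cap V)+(U'\cap V)$. If one of the summands has infinite dimension, (3) is clear. Otherwise, by induction,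
$$\dim_K(W'\cap V)\ge(2(m-1)-1)+3-1=2m-1 .$$

Take $W'=V'$ and $m=\dim V'$: we get $\dim_KV\ge2\dim V'-1$, that is, $\dim\mathbb P(V)\ge2\dim V'-2=2\dim\mathbb P(V')$. $\square$

## Twisted derivations and hyperplanes that contain no line

To attain the bound we need $\dim_KV=2n-1$ inside $F^n$ (we write $F$ for $K'$ from here to the end of the next section). The cheapest place to look is a pair with $\dim_KF=2$: then $\dim_KF^n=2n$ and $V$ is a hyperplane, $V=\ker h$ for a left $K$-linear $h\colon F^n\to K$. For $v\ne0$ the line $Fv$ has $K$-dimension $2$, so $V\cap Fv$ has dimension $1$ unless $h$ vanishes on $Fv$. Thus $V$ is a transversal iff the map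
$$F^n\to\operatorname{Hom}_K(F,K),\qquad v\mapsto\big(x\mapsto h(xv)\big) \tag{4}$$
is injective. It is left $F$-linear for the action $(\mu f)(x)=f(x\mu)$ on left $K$-linear maps $f\colon F\to K$. For $F$ commutative, $\operatorname{Hom}_K(F,K)$ has $K$-dimension $2$, hence $F$-dimension $1$, and (4) is never injective for $n\ge2$. This is the argument seen for $\mathbb R\subset\mathbb C$. For noncommutative $F$ the $F$-dimension of $\operatorname{Hom}_K(F,K)$ may be larger, and this is what we exploit.

What does a pair with $\dim_KF=2$ look like? Let $1,s$ be a left $K$-basis of $F$, and let $d\colon F\to K$ be the left $K$-linear map with $d(1)=0$, $d(s)=1$. Each $x\in F$ is $x=a+d(x)s$ with $a\in K$. Then $xy=ay+d(x)sy$, and so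
$$d(xy)=a\,d(y)+d(x)\,d(sy)=x\,d(y)+d(x)\big(d(sy)-s\,d(y)\big).$$
With $\tau(y)=d(sy)-s\,d(y)$ this reads $d(xy)=d(x)\tau(y)+x\,d(y)$. The map $\tau$ is additive with $\tau(1)=1$, and computing $d(s\cdot y\cdot z)$ with the two bracketings gives $\tau(y)\tau(z)+d(\ldots)$-terms that agree; explicitly,
$$d((sy)z)=\tau(y)\tau(z)+s\,d(y)\tau(z)+sy\,d(z),\qquad d(s(yz))=\tau(yz)+s\,d(y)\tau(z)+sy\,d(z),$$
so $\tau(yz)=\tau(y)\tau(z)$. Finally $d\circ d=0$ because $d(F)\subset K=\ker d$. So a twisted derivation of square zero is present in every such pair, and it is natural to start from one.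

**Proposition 4.** Let $F$ be a division ring, $\tau\colon F\to F$ a ring endomorphism (with $\tau(1)=1$), and $d\colon F\to F$ an additive nonzero map with
$$d(xy)=d(x)\tau(y)+x\,d(y),\qquad d\circ d=0. \tag{5}$$
Put $K=\ker d$, and suppose that $k_1,\dots,k_n\in K$, $n\ge1$, are left linearly independent over $\tau(F)$. Then $K$ is a division subring of $F$ with $K\ne F$, and
$$V=\Big\{v\in F^n:\ \sum_i d(v_i)k_i=0\Big\}$$
is a $K$-subspace with $\dim_KV=2n-1$ satisfying (1), that is, a transversal of $F^n$.

*Proof.*

**Step 1: $K$ is a division subring.** From (5), $d(1)=d(1)\tau(1)+d(1)=d(1)+d(1)$, so $d(1)=0$ and $1\in K$. The set $K$ is closed under addition and negation, and by (5) under products. If $0\ne x\in F$, then $0=d(x^{-1}x)=d(x^{-1})\tau(x)+x^{-1}d(x)$; as $\tau$ is injective, $\tau(x)\ne0$ and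
$$d(x^{-1})=-x^{-1}d(x)\tau(x)^{-1}.$$
So $x\in K$ gives $x^{-1}\in K$. Since $d\ne0$, $K\ne F$.

**Step 2: $\dim_KF=2$.** For $k\in K$ we have $d(kx)=d(k)\tau(x)+k\,d(x)=k\,d(x)$, so $d$ is left $K$-linear. Since $d\circ d=0$, the image $d(F)$ lies in $K$; it is a nonzero left $K$-subspace of $K$, so $d(F)=K$. Hence $\dim_KF=\dim_K\ker d+\dim_Kd(F)=2$. Choose $s\in F$ with $d(s)=1$.

**Step 3: $V$ is a hyperplane.** The map $h\colon F^n\to K$, $h(v)=\sum_id(v_i)k_i$, takes values in $K$ and is left $K$-linear by Step 2. It is onto: $k_1\ne0$, and on vectors $(x,0,\dots,0)$ it takes the values $d(x)k_1$, which fill $Kk_1=K$. So $V=\ker h$ has $\dim_KV=2n-1$.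

**Step 4: $V$ contains no line.** Let $v\ne0$. Then $x\mapsto xv$ is a $K$-isomorphism $F\to Fv$, so $\dim_KFv=2$, and $V\cap Fv=\ker(h|_{Fv})$ has dimension $1$ unless $h(Fv)=0$. By (5),
$$h(xv)=\sum_i d(xv_i)k_i=d(x)\sum_i\tau(v_i)k_i+x\sum_id(v_i)k_i .$$
Suppose this vanishes for all $x$. With $x=1$ we get $\sum_id(v_i)k_i=0$, and then with $x=s$ we get $\sum_i\tau(v_i)k_i=0$. By independence all $\tau(v_i)=0$, and since $\tau$ is injective, $v=0$, a contradiction. $\square$

So we need $F$ with a pair $(\tau,d)$ such that $K=\ker d$ contains arbitrarily many elements independent over $\tau(F)$; in particular $\tau$ must be far from surjective. A shift on infinitely many generators suggests itself.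

## A square-zero twisted derivation on a free field

Let $B=\mathbb Q\langle x_i,y_i:i\ge0\rangle$ be the free associative algebra on the noncommuting variables $x_i,y_i$.

**Definition 4.** An $m\times m$ matrix over $B$ is *full* if it is not a product of an $m\times r$ and an $r\times m$ matrix over $B$ with $r<m$.

For example, a $1\times1$ matrix $(b)$ is full iff $b\ne0$ (a product with $r=0$ is the zero matrix). The matrix with rows $(x_0y_0,\ x_0y_1)$ and $(x_1y_0,\ x_1y_1)$ is not full, being the column $(x_0,x_1)$ times the row $(y_0,y_1)$.

We use one theorem of P. M. Cohn (*Skew Fields*, CUP 1995, §4.5; *Free Ideal Rings and Localization in General Rings*, CUP 2006, §7.5). The algebra $B$ embeds in a division ring $F$, its universal field of fractions, which is the universal localization of $B$ at the full matrices: all full matrices over $B$ are invertible over $F$, and every ring homomorphism $B\to S$ that makes all full matrices invertible over $S$ extends uniquely to a ring homomorphism $F\to S$. Everything below is done with this extension property.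

*Proof of Theorem 3(ii).*

**Step 1: $F$ is generated by $B$ as a division ring.** This will reduce identities on $F$ to identities on generators. Let $F_0\subset F$ be the division subring generated by $B$. A square matrix over $F_0$ that is invertible over $F$ is invertible over $F_0$: otherwise it would kill a nonzero vector with entries in $F_0$, hence would not be invertible over $F$. So full matrices over $B$ are invertible over $F_0$, and the inclusion $B\subset F_0$ extends to $F\to F_0$. Composed with $F_0\subset F$ it is a homomorphism $F\to F$ extending $B\subset F$, so it is the identity by uniqueness. Hence $F_0=F$.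

**Step 2: the endomorphism $\tau$.** Let $\tau_0\colon B\to B$ be the $\mathbb Q$-algebra map with $x_i\mapsto x_{i+1}$, $y_i\mapsto y_{i+1}$. It has a left inverse $\rho\colon B\to B$ given by $x_0,y_0\mapsto0$, $x_{i+1}\mapsto x_i$, $y_{i+1}\mapsto y_i$; that is, $\rho\tau_0=\mathrm{id}$. If $P$ is an $m\times m$ matrix and $\tau_0(P)=QR$ with inner size $r<m$, then $P=\rho(Q)\rho(R)$ is not full. So $\tau_0$ sends full matrices to full matrices, which are invertible over $F$. Therefore $B\to B\subset F$ extends uniquely to a ring endomorphism $\tau\colon F\to F$.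

**Step 3: the twisted derivation $d$.** We obtain $d$ as the corner entry of a homomorphism into triangular matrices. Let $T_2(F)$ be the ring of upper triangular $2\times2$ matrices over $F$, and let $\Delta_0\colon B\to T_2(F)$ be the $\mathbb Q$-algebra map with
$$x_i\mapsto\begin{pmatrix}x_i&(-1)^iy_i\\0&x_{i+1}\end{pmatrix},\qquad y_i\mapsto\begin{pmatrix}y_i&0\\0&y_{i+1}\end{pmatrix}.$$
The two diagonal entries of $\Delta_0$ are algebra homomorphisms with the values $x_i,y_i$ and $x_{i+1},y_{i+1}$ on generators, so
$$\Delta_0(b)=\begin{pmatrix}b&d_0(b)\\0&\tau_0(b)\end{pmatrix}$$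
with $d_0$ additive. Let $P$ be a full $m\times m$ matrix over $B$. Then $\Delta_0(P)$ is an $m\times m$ matrix over $T_2(F)$, that is, a $2m\times2m$ matrix over $F$. Putting all first indices of the $2\times2$ blocks before all second ones identifies the ring of $m\times m$ matrices over $T_2(F)$ with the ring of $2m\times 2m$ matrices over $F$ whose lower left $m\times m$ block is zero, and $\Delta_0(P)$ becomes
$$\begin{pmatrix}P&d_0(P)\\0&\tau_0(P)\end{pmatrix},$$
with $P$ and $\tau_0(P)$ invertible over $F$ by Step 2. Multiplying out on both sides shows that its inverse is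
$$\begin{pmatrix}P^{-1}&-P^{-1}d_0(P)\tau_0(P)^{-1}\\0&\tau_0(P)^{-1}\end{pmatrix},$$
which again has zero lower left block. So $\Delta_0(P)$ is invertible over $T_2(F)$, and $\Delta_0$ extends to a ring homomorphism $\Delta\colon F\to T_2(F)$. Its diagonal entries are ring homomorphisms $F\to F$ extending $B\subset F$ and $\tau_0$, so by uniqueness they are $\mathrm{id}$ and $\tau$. Hence
$$\Delta(x)=\begin{pmatrix}x&d(x)\\0&\tau(x)\end{pmatrix}$$
with $d$ additive. The upper right entry of $\Delta(xy)=\Delta(x)\Delta(y)$ gives $d(xy)=x\,d(y)+d(x)\tau(y)$, and $d(x_0)=y_0\ne0$.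

**Step 4: $d\circ d=0$.** The signs $(-1)^i$ were chosen for this. On $F$ put $E=d\tau+\tau d$. We compute with (5):
$$\begin{aligned}E(xy)&=d(\tau(x)\tau(y))+\tau\big(d(x)\tau(y)+x\,d(y)\big)\\&=d\tau(x)\,\tau^2(y)+\tau(x)\,d\tau(y)+\tau d(x)\,\tau^2(y)+\tau(x)\,\tau d(y)\\&=E(x)\tau^2(y)+\tau(x)E(y),\end{aligned}$$
$$\begin{aligned}d^2(xy)&=d\big(d(x)\tau(y)\big)+d\big(x\,d(y)\big)\\&=d^2(x)\tau^2(y)+d(x)\,d\tau(y)+d(x)\,\tau d(y)+x\,d^2(y)\\&=d^2(x)\tau^2(y)+d(x)E(y)+x\,d^2(y).\end{aligned}$$
Let $F_1=\{x\in F:\ E(x)=0=d^2(x)\}$. It is closed under addition and negation, and by the two formulas under products. We check that it contains the generators.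

- It contains $\mathbb Q$. As in Proposition 4, $d(1)=0$; since $d$ is additive and $F$ has characteristic $0$, $d(\mathbb Q)=0$. As $\tau$ fixes $\mathbb Q$, also $E(\mathbb Q)=0$.
- It contains $y_i$, because $d(y_i)=0$ and $d\tau(y_i)=d(y_{i+1})=0$.
- It contains $x_i$, because $d\tau(x_i)=d(x_{i+1})=(-1)^{i+1}y_{i+1}$ and $\tau d(x_i)=(-1)^iy_{i+1}$ add up to $0$, and $d^2(x_i)=(-1)^id(y_i)=0$.

It is closed under inverses. Let $0\ne x\in F_1$ and $z=x^{-1}$. The formulas applied to $zx=1$ give
$$0=E(1)=E(z)\tau^2(x)+\tau(z)E(x)=E(z)\tau^2(x),$$
$$0=d^2(1)=d^2(z)\tau^2(x)+d(z)E(x)+z\,d^2(x)=d^2(z)\tau^2(x).$$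
Since $\tau^2(x)\ne0$, we get $z\in F_1$. So $F_1$ is a division subring containing $B$, and $F_1=F$ by Step 1.

**Step 5: independent elements of $K=\ker d$.** Put $k_i=y_0^i$ for $1\le i\le n$. Since $d(y_0)=0$ and $K$ is a ring, $k_i\in K$. To see that they are independent over $\tau(F)$ we use an endomorphism that fixes $\tau(F)$ and scales $y_0$. Let $\psi_0$ be the automorphism of $B$ with $y_0\mapsto2y_0$ that fixes all other generators. If $\psi_0(P)=QR$, then $P=\psi_0^{-1}(Q)\psi_0^{-1}(R)$, so $\psi_0$ preserves fullness and extends to $\psi\colon F\to F$. The generators $x_i,y_i$ go under $\tau$ to $x_{i+1},y_{i+1}$, which $\psi$ fixes; so $\psi\tau$ and $\tau$ agree on $B$. Both extend $\tau_0\colon B\to F$, so by uniqueness $\psi\tau=\tau$. That is, $\psi$ fixes $\tau(F)$ elementwise.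

Suppose $\sum_{i=1}^nc_iy_0^i=0$ with $c_i\in\tau(F)$. Applying $\psi^j$ gives
$$\sum_{i=1}^n(2^i)^j\,c_iy_0^i=0\qquad(0\le j<n).$$
The numbers $2^1,\dots,2^n$ are distinct, so the matrix of the $(2^i)^j$ is an invertible Vandermonde matrix over $\mathbb Q$. As $\mathbb Q$ is central in $F$, we may multiply by its inverse and get $c_iy_0^i=0$ for each $i$. Since $y_0\ne0$, all $c_i=0$.

**Step 6: conclusion.** Proposition 4 applies and gives $K\ne F$ and a transversal $V\subset F^n$ with $\dim_KV=2n-1$. By Lemma 1 and Lemma 2 (here $n\ge2$) the map $\mathbb P(V)\to\mathbb P(F^n)$ is a bijective projective morphism and not an isomorphism, with $\dim\mathbb P(V)=2n-2=2(n-1)$. $\square$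

## Valuations: quotients of finite-dimensional subspaces

From now on $K'$ is commutative, and hence so is $K\subset K'$. Both parts of Theorem 4 rest on the fact that in infinite degree, quotients of elements from finite-dimensional subspaces never fill the field. To see the point in an example, take $K'=K(t)$ and $S=T=K+Kt$: all quotients $s/u$ with nonzero $s,u\in S$ have $t$-adic valuation $-1$, $0$ or $1$, so $t^2$ is not among them.

**Lemma 5.** Let $K'/K$ be a commutative field extension of infinite degree, and let $S_1,T_1,\dots,S_r,T_r\subset K'$ be finite-dimensional $K$-subspaces. Then $K'\ne\bigcup_i\{s/t:\ s\in S_i,\ 0\ne t\in T_i\}$.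

*Proof.* Let $L$ be the subfield generated over $K$ by all $S_i,T_i$. It contains the union. If $L\ne K'$, we are done.

Let $L=K'$. Then $K'$ is finitely generated as a field over $K$ (by bases of the $S_i$ and $T_i$) and of infinite degree, so it is not algebraic. Hence it is a finite extension of some $K(t_1,\dots,t_q)$ with $q\ge1$ and $t_1,\dots,t_q$ algebraically independent. The $t_q$-adic valuation on $K(t_1,\dots,t_{q-1})(t_q)$ extends to a discrete valuation $\nu$ of the finite extension $K'$, and $\nu$ is trivial on $K$.

If $u_1,\dots,u_l\in K'^\times$ have distinct values and $a_1,\dots,a_l\in K$ are not all zero, then the nonzero terms $a_iu_i$ have the distinct values $\nu(u_i)$, so $\nu(\sum a_iu_i)$ is their minimum and the sum is not $0$. Thus nonzero elements with distinct values are $K$-independent, and $\nu$ takes at most $\dim_KS_i$ values on $S_i\setminus0$, and similarly for $T_i$. So $\nu$ takes only finitely many values on the nonzero elements of the union. But $\nu(K'^\times)$ is infinite, as it contains the values of all powers of $t_q$. $\square$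

## Transversals over commutative fields

*Proof of Theorem 4(i).* As before we are in the setting $K\subset K'$, $V\subset V'$ of Lemma 1. By Lemma 2 it suffices to prove $K=K'$.

**Step 1: a plane with finite-dimensional trace.** We choose a $2$-dimensional $U'\subset V'$ such that $U=U'\cap V$ has $m:=\dim_KU<\infty$. If $[K':K]<\infty$, any $U'$ will do, since $\dim_KU\le\dim_KU'=2[K':K]$. If $\dim_K V<\infty$, any $U'$ will do as well. If $\phi^{-1}(L')$ is a finite-dimensional subspace for the line $L'=\mathbb P(U')$, take this $U'$, as $\phi^{-1}(L')=\mathbb P(U)$. Recall that $U$ is a transversal of $U'$ and $m\ge2$.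

**Step 2: the degree is finite.** Choose a basis of $U'$, so that $U\subset K'^2$, and let $S,T\subset K'$ be the images of $U$ under the two coordinate projections. They are finite-dimensional over $K$. For $t\in K'$ there is, by (1), a nonzero vector $(x,y)=\nu(t,1)\in U$ with $\nu\ne0$. Then $y=\nu\ne0$ and $t=x/y$ with $x\in S$, $0\ne y\in T$. So $K'$ consists of such quotients, and Lemma 5 with $r=1$ forces $d:=[K':K]<\infty$.

**Step 3: $K$ finite.** Let $|K|=q$. The bijection between the points of $\mathbb P(U)$ and those of $\mathbb P(U')$ gives $1+q+\dots+q^{m-1}=1+q^d$, hence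
$$q\,(1+q+\dots+q^{m-2})=q^d .$$
If $m\ge3$, the bracket is greater than $1$ and congruent to $1$ modulo $q$, so it is not a power of $q$, a contradiction. So $m=2$, and Lemma 2, (c)⇒(d), gives $K=K'$.

**Step 4: $K$ infinite forces $m\ge d+1$.** The idea is that the $K'$-multiples of $U$ fill $U'$, so there must be enough parameters. Identify $U'$ with $K^{2d}$ by a $K$-basis, and fix a $K$-basis $e_1,\dots,e_d$ of $K'$. By (1) every nonzero vector of $U'$ is $\lambda u$ with $\lambda\in K'\setminus0$ and $u\in U$. Replacing $(\lambda,u)$ by $(c\lambda,c^{-1}u)$ with $c\in K^\times$ leaves $\lambda u$ unchanged, so we may assume that some coordinate of $\lambda$ is $1$. Hence $U'\setminus0$ is contained in the union of the images of the $d$ polynomial maps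
$$K^{d-1}\times K^m\to K^{2d},\qquad \Big((\lambda_a)_{a\ne i},\,u\Big)\mapsto\Big(e_i+\sum_{a\ne i}\lambda_ae_a\Big)u\qquad(1\le i\le d),$$
where $U$ is identified with $K^m$.

Suppose $d-1+m<2d$. The $2d$ component polynomials of the $i$-th map are polynomials in fewer than $2d$ variables, so they are algebraically dependent over $K$: there is a nonzero polynomial $g_i$ in $2d$ variables that vanishes identically when they are substituted. So $g_i$ vanishes on the image of the $i$-th map. The product of $g_1,\dots,g_d$ and one coordinate function (which takes care of the zero vector) is a nonzero polynomial vanishing on all of $K^{2d}$. This is impossible for infinite $K$. So $d-1+m\ge2d$, that is, $m\ge d+1$.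

**Step 5: a functional that kills a line.** This is the argument for $\mathbb R\subset\mathbb C$ in general. Let $c=2d-m$ be the $K$-codimension of $U$ in $U'$; by Step 4, $c\le d-1$.

If $c=0$, then $U=U'$, and (1) says that $\dim_KK'v'=d$ equals $1$. So $K=K'$.

Suppose $c\ge1$, and write $U=\bigcap_{j=1}^c\ker\ell_j$ with $K$-linear $\ell_j\colon U'\to K$. Consider
$$U'\to\operatorname{Hom}_K(K',K),\qquad u\mapsto\big(\lambda\mapsto\ell_1(\lambda u)\big).$$
With the $K'$-action $(\mu f)(\lambda)=f(\lambda\mu)$ on the target this map is $K'$-linear, since $\mu u$ goes to $\lambda\mapsto\ell_1(\lambda\mu u)$. The target has $K$-dimension $d$, hence $K'$-dimension $1$, while $\dim_{K'}U'=2$. So there is $0\ne u_0\in U'$ with $\ell_1(K'u_0)=0$. Therefore $U\cap K'u_0=\bigcap_{j\ge2}\ker(\ell_j|_{K'u_0})$ is cut out by $c-1$ functionals in a space of $K$-dimension $d$, and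
$$\dim_K(U\cap K'u_0)\ge d-(c-1)\ge d-(d-2)=2,$$
contradicting (1). So $c\ge1$ is impossible, and $K=K'$. $\square$

*Proof of Theorem 4(ii).* By Lemma 1 and the remark after it, transversals $V\subset V'$ and bijective projective morphisms onto $\mathbb P(V')$ with $\sigma$ the inclusion $K\subset K'$ give rise to each other.

**Step 1: finite degree excludes transversals.** If $[K':K]<\infty$ and $V$ were a transversal, then $\phi$ would be an isomorphism by (i), and Lemma 2 would give $K=K'$, against $K\subsetneq K'$.

**Step 2: the construction in infinite degree.** Let $[K':K]=\infty$. As $K'$ is countable and $\dim V'\le\aleph_0$, the set $\mathbb P(V')$ is countable. We build a chain of thin subspaces $V_j$ as in the proof of Theorem 1, now finite-dimensional over $K$ instead of finite. Since $K$ may be infinite, the bound $|X|^2$ of Lemma 3 no longer helps. What we need is this: *if $X$ is finite-dimensional and thin, and $X\cap K'v'=0$ with $v'\neq0$, then there is $0\ne\lambda\notin\Lambda(X,v')$.*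

**Step 3: avoiding $\Lambda(X,v')$.** We show that $\Lambda(X,v')$ lies in a union as in Lemma 5. Fix a basis of $V'$. Since $X+Kv'$ is finite-dimensional over $K$, all its elements have their nonzero coordinates in one finite index set $I$. Let $\lambda v'+w_3\in K'w_4$ with $w_3,w_4\in X$, $w_4\ne0$. If $v'\in K'w_4$, then $w_4\in X\cap K'v'=0$, a contradiction; so $v'$ and $w_4$ are linearly independent over $K'$, and there are $i,j\in I$ with $v_i'w_{4,j}-v_j'w_{4,i}\ne0$. As $\lambda v'+w_3$ and $w_4$ are proportional, their $(i,j)$-minor vanishes:
$$\lambda\,(v'_iw_{4,j}-v'_jw_{4,i})=-(w_{3,i}w_{4,j}-w_{3,j}w_{4,i}).$$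
So $\lambda=s/t$ with $s\in S_{ij}$ and $0\ne t\in T_{ij}$, where $S_{ij}$ and $T_{ij}$ are the $K$-spans of
$$\{w_iz_j-w_jz_i:\ w,z\in X\}\qquad\text{and}\qquad\{v_i'w_j-v_j'w_i:\ w\in X\}.$$
The first expression is $K$-bilinear in $(w,z)$ and the second is $K$-linear in $w$, so both spans are finite-dimensional. Apply Lemma 5 to the finitely many pairs $(S_{ij},T_{ij})$, $i,j\in I$, together with the pair $(0,K)$, whose only quotient is $0$. It provides $\lambda\in K'$ outside the union; this $\lambda$ is nonzero and not in $\Lambda(X,v')$. By Lemma 3, $X+K\lambda v'$ is thin, and it is again finite-dimensional.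

**Step 4: the union.** As in Theorem 1, the union $V$ of the chain is thin and meets every line, so it is a transversal. Since $K\ne K'$, Lemma 2 shows that $\phi$ is not an isomorphism. $\square$
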